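\title{The Faber--Krahn inequality fails for the Pucci supremum operator}

\begin{abstract}
We show that the ball does not minimize the principal eigenvalue of the Pucci supremum operator $\mathcal M^+_{\lambda,\Lambda}$ among bounded Lipschitz domains of given volume, in any dimension $n\ge2$ and for any ellipticity constants $\lambda<\Lambda$. The competitors have real-analytic boundary and can be taken arbitrarily close to the ball in $C^{1,\alpha}$ for every $\alpha<1$. They are positivity sets of an explicit subsolution, obtained by adding a harmonic polynomial of high degree to the eigenfunction of the ball. We also show that no weaker inequality holds uniformly in the ellipticity: the ratio of the optimal scale-invariant eigenvalue to that of the ball tends to zero as $\Lambda/\lambda\to\infty$.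
\end{abstract}

\section{The question and the results}

Let $n\ge2$ and $0<\lambda\le\Lambda$. For a real symmetric $n\times n$ matrix $X$ with eigenvalues $e_1,\dots,e_n$, the \emph{Pucci supremum operator} is
\[
\mathcal M^+_{\lambda,\Lambda}(X)=\lambda\sum_{e_i<0}e_i+\Lambda\sum_{e_i>0}e_i=\lambda\operatorname{tr}X+(\Lambda-\lambda)\sum_{e_i>0}e_i .
\]
Applied to a Hessian, it is $\lambda$ times the Laplacian plus a premium, proportional to $\Lambda-\lambda$, on the directions in which the function is convex. We write $\mathcal M^+$ when $\lambda,\Lambda$ are fixed. Following Berestycki, Nirenberg and Varadhan, the \emph{principal eigenvalue} of a bounded Lipschitz domain $\Omega\subset\mathbb R^n$ is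
\begin{equation}\label{eq:def}
\mu^+(\Omega)=\sup\bigl\{\mu\in\mathbb R:\ \exists\,\phi\in C(\Omega),\ \phi>0,\ \mathcal M^+(D^2\phi)+\mu\phi\le0\text{ in }\Omega\bigr\},
\end{equation}
where the inequality is understood in the viscosity sense, recalled in Section~\ref{sec:tools}. Thus $\mu^+(\Omega)$ measures how large a zeroth-order term the operator tolerates before positive supersolutions cease to exist. It is known that $\mu^+(\Omega)$ is an eigenvalue: there is $\phi\in C(\overline\Omega)$, positive in $\Omega$ and zero on $\partial\Omega$, that solves $\mathcal M^+(D^2\phi)+\mu^+(\Omega)\phi=0$ in the viscosity sense. We do not use this fact.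

\medskip
\noindent\textbf{Faber--Krahn question.} \emph{Given a ball $B$, is $\mu^+(B)\le\mu^+(\Omega)$ for every bounded Lipschitz domain $\Omega$ with $|\Omega|=|B|$?}
\medskip

Here $|\cdot|$ is the volume. The question is posed, and left open, by Birindelli and Leoni \cite{BL}. For $\lambda=\Lambda$ the operator is $\lambda\Delta$ and the statement is the classical Faber--Krahn inequality. For $\lambda<\Lambda$ the operator still depends only on the eigenvalues of the Hessian, so it commutes with rotations, and the ball is as distinguished a candidate as it is for the Laplacian. One would therefore guess that the answer is yes, at least when $\Lambda/\lambda$ is close to $1$ and $\Omega$ is close to $B$. The answer is no, even then.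

\begin{theorem}\label{thm:main}
Let $n\ge2$, $0<\lambda<\Lambda$, and let $B$ be a ball in $\mathbb R^n$. There is a bounded domain $\Omega$ with real-analytic boundary (in particular a Lipschitz domain), star-shaped about the center of $B$, such that
\[
|\Omega|=|B|\qquad\text{and}\qquad\mu^+(\Omega)<\mu^+(B).
\]
For every $\alpha\in(0,1)$, $\Omega$ can be taken arbitrarily $C^{1,\alpha}$-close to $B$. Consequently, for given $(n,\lambda,\Lambda)$ the Faber--Krahn inequality holds for all $\Omega$ if and only if $\lambda=\Lambda$.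
\end{theorem}

Closeness has the following meaning. If $B$ has center $x_B$ and radius $r_B$, then $\Omega=\{x_B+r\omega:\omega\in S^{n-1},\ 0\le r<R(\omega)\}$ and $\|R-r_B\|_{C^{1,\alpha}(S^{n-1})}$ is as small as we wish. We compute this norm as the $C^{1,\alpha}$ norm of $y\mapsto R(y/|y|)-r_B$ on the shell $\{\frac12\le|y|\le2\}$.

One may still ask for the inequality up to a constant. The product $\mu^+(\Omega)|\Omega|^{2/n}$ is invariant under translations and dilations, and $\mathcal M^+_{\lambda,\Lambda}=\lambda\mathcal M^+_{1,\Lambda/\lambda}$, so the best constant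
\[
\kappa_n(\Lambda/\lambda)=\inf_\Omega\frac{\mu^+(\Omega)\,|\Omega|^{2/n}}{\mu^+(B)\,|B|^{2/n}},
\]
with the infimum over bounded Lipschitz domains, depends only on $n$ and $\Lambda/\lambda$. Theorem~\ref{thm:main} says that $\kappa_n(1)=1$ and $\kappa_n<1$ on $(1,\infty)$.

\begin{theorem}\label{thm:kappa}
For each $n\ge2$, $\kappa_n(\Lambda/\lambda)\to0$ as $\Lambda/\lambda\to\infty$.
\end{theorem}

The two proofs are different in kind. For Theorem~\ref{thm:main} we construct a subsolution by hand; the mechanism is explained in the plane in Section~\ref{sec:plane} and carried out in Sections~\ref{sec:sub} and~\ref{sec:domain}. For Theorem~\ref{thm:kappa} we use compactness and a ball with long thin arms (Section~\ref{sec:large}). Throughout, $B_r(x)$ is the open ball and $B_r=B_r(0)$.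

\section{Supersolutions and an upper bound for the eigenvalue}\label{sec:tools}

\subsection*{The extremal operators}
Put $\mathcal M^-(X)=-\mathcal M^+(-X)=\Lambda\sum_{e_i<0}e_i+\lambda\sum_{e_i>0}e_i$. Call a symmetric matrix $A$ \emph{admissible} if $\lambda I\le A\le\Lambda I$. In an orthonormal eigenbasis of $X$ we have $\operatorname{tr}(AX)=\sum_ia_{ii}e_i$ with $a_{ii}\in[\lambda,\Lambda]$, and every choice of such diagonal entries comes from an admissible diagonal matrix. Hence
\begin{equation}\label{eq:max}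
\mathcal M^+(X)=\max_{A\text{ admissible}}\operatorname{tr}(AX),\qquad\mathcal M^-(X)=\min_{A\text{ admissible}}\operatorname{tr}(AX).
\end{equation}
In particular $\mathcal M^+$ is monotone: $X\le Y$ implies $\mathcal M^+(X)\le\mathcal M^+(Y)$. It is also positively homogeneous of degree one. Evaluating $\operatorname{tr}(A(X+Y))$ at a maximizer $A$ for $X$, and at a minimizer $A$ for $X+Y$, gives
\begin{equation}\label{eq:split}
\mathcal M^+(X+Y)\ge\mathcal M^+(X)+\mathcal M^-(Y),\qquad\mathcal M^-(X+Y)\ge\mathcal M^-(X)+\mathcal M^-(Y).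
\end{equation}
In a sum of Hessians, only one term may be evaluated by the favorable operator $\mathcal M^+$, but we may choose which one, and choose differently at different points.

\subsection*{Viscosity supersolutions}
A function $\phi\in C(\Omega)$ satisfies $\mathcal M^+(D^2\phi)+\mu\phi\le0$ in the viscosity sense if, whenever $f$ is $C^2$ near $x_0\in\Omega$, $f\le\phi$ near $x_0$ and $f(x_0)=\phi(x_0)$, we have $\mathcal M^+(D^2f(x_0))+\mu\phi(x_0)\le0$. The same definition applies with $\operatorname{tr}(A\,\cdot)$ in place of $\mathcal M^+$. A $C^2$ function that satisfies the inequality pointwise satisfies it in the viscosity sense, because $D^2f(x_0)\le D^2\phi(x_0)$ at a contact point and $\mathcal M^+$ is monotone.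

Four properties follow from \eqref{eq:def}. The function $\phi=1$ gives $\mu^+\ge0$. A function $\phi$ that works for $\mu$ works for every smaller value, since $\phi>0$. Restricting $\phi$ shows that $\Omega'\subset\Omega$ implies $\mu^+(\Omega')\ge\mu^+(\Omega)$. Replacing $\phi$ by $\phi((x-x_0)/\sigma)$ shows that
\begin{equation}\label{eq:scale}
\mu^+(x_0+\sigma\Omega)=\sigma^{-2}\mu^+(\Omega)\qquad(\sigma>0).
\end{equation}
By \eqref{eq:scale} it suffices to prove both theorems for $B=B_1$.

\subsection*{Upper bounds}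
Definition \eqref{eq:def} gives lower bounds for $\mu^+$ directly: one exhibits a positive supersolution. To beat the ball we need an upper bound, and there is no Rayleigh quotient to supply one. A subsolution that becomes negative before it reaches the boundary takes the place of a trial function.

\begin{lemma}\label{lem:upper}
Let $\psi\in C^2(\Omega)$ be positive somewhere, let $K=\{\psi\ge0\}$ be a compact subset of $\Omega$, and let $\mathcal M^+(D^2\psi)+\mu\psi\ge0$ in $\Omega$. Then $\mu^+(\Omega)\le\mu$.
\end{lemma}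

\begin{proof}
Otherwise there are $\mu'>\mu$ and a positive $\phi\in C(\Omega)$ with $\mathcal M^+(D^2\phi)+\mu'\phi\le0$ in the viscosity sense. Since $K$ is compact, $\psi/\phi$ attains its maximum $T$ over $K$ at some $x_0$; we have $T>0$ and so $\psi(x_0)>0$. Off $K$ we have $\psi<0<\phi$. Hence $\psi/T\le\phi$ in $\Omega$, with equality at $x_0$, and $f=\psi/T$ is a test function. By homogeneity, $\mathcal M^+(D^2\psi(x_0))+\mu'\psi(x_0)\le0$. Subtracting the hypothesis at $x_0$ gives $(\mu'-\mu)\psi(x_0)\le0$, a contradiction.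
\end{proof}

The compactness of $K$ cannot be dropped: $\psi=1$ is a subsolution with $\mu=0$ in every domain, whereas $\mu^+(B_1)>0$ by Proposition~\ref{prop:U} below. Lemma~\ref{lem:upper} dictates the plan. We look for a subsolution with $\mu=\mu^+(B_1)$ whose positivity set has volume less than $|B_1|$. Dilating that set to volume $|B_1|$ lowers its eigenvalue strictly below $\mu^+(B_1)$.

\section{The eigenfunction of the ball}\label{sec:ball}

The subsolution will be a perturbation of the eigenfunction of $B_1$. Since the new domain sticks out of $B_1$, we need this function on a slightly larger ball, and we construct it from an ordinary differential equation.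

\begin{proposition}\label{prop:U}
Let $0<\lambda\le\Lambda$. There are $\mu_0>0$, $d\in(0,\frac12]$, $q>0$ and $U\in C^2([0,1+d])$ such that:
\begin{itemize}
\item[(a)] $x\mapsto U(|x|)$ is $C^2$ on $\overline{B_{1+d}}$ and solves $\mathcal M^+(D^2U)+\mu_0U=0$ there;
\item[(b)] $U(0)=1$, $U>0$ on $[0,1)$, $U(1)=0$, $U'\le0$ on $[0,1+d]$ and $U'\le-q$ on $[\frac12,1+d]$;
\item[(c)] $U''>0$ and $U$ is real-analytic on $[1-d,1+d]$;
\item[(d)] $\mu^+(B_1)=\mu_0$.
\end{itemize}
\end{proposition}

\begin{proof}
The Hessian of a radial function $u(|x|)$ has the eigenvalue $u''$ once and $u'/r$ with multiplicity $n-1$. Let $F(y)=\Lambda y$ for $y\ge0$ and $F(y)=\lambda y$ for $y<0$. Where $u'\le0$, the equation $\mathcal M^+(D^2u)+u=0$ reads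
\begin{equation}\label{eq:ode}
F(u'')+\lambda(n-1)\frac{u'}r+u=0 .
\end{equation}

\emph{Existence.} The equation is singular at $r=0$, but there we expect $u''<0$, and then it is linear. The entire series
\[
u(r)=\sum_{j\ge0}a_jr^{2j},\qquad a_j=\frac{\Gamma(n/2)}{j!\,\Gamma(j+n/2)}\Bigl(-\frac1{4\lambda}\Bigr)^j,
\]
solves $\lambda\Delta u+u=0$, because $\Delta r^{2j}=4j(j+\frac n2-1)r^{2j-2}$ and $4\lambda j(j+\frac n2-1)a_j=-a_{j-1}$. It has $u(0)=1$, $u'(0)=0$, $u''(0)=2a_1=-1/(n\lambda)$. So $u>0$, $u'<0$, $u''<0$ on some $(0,r_1]$, and \eqref{eq:ode} holds there. For $r\ge r_1$ we continue $u$ as the solution of $u''=F^{-1}(-\lambda(n-1)u'/r-u)$. The right side is Lipschitz in $(u,u')$ uniformly in $r\ge r_1$, so the solution exists for all $r\ge r_1$, is unique and is $C^2$.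

\emph{Monotonicity.} Suppose $u>0$ on $[0,\bar r]$ and $\bar r>0$ is the first zero of $u'$. Then $u'<0$ on $(0,\bar r)$ forces $u''(\bar r)\ge0$, while \eqref{eq:ode} gives $F(u''(\bar r))=-u(\bar r)<0$. Hence $u'<0$ as long as $u>0$.

\emph{A zero exists.} Suppose $u>0$ on $[0,\infty)$. Then $u'<0$ and $\mathcal M^+(D^2u)=-u$ everywhere, and \eqref{eq:max} with $A=\Lambda I$ gives $\Lambda\Delta u\le-u$. The function $g=r^{n-1}u'$ has $g(0)=0$ and $g'=r^{n-1}\Delta u\le-r^{n-1}u/\Lambda$. Since $u$ decreases, $g(r)\le-u(r)r^n/(n\Lambda)$, that is $(\log u)'\le-r/(n\Lambda)$, and so $u(r)\le e^{-r^2/(2n\Lambda)}$. Since $g$ decreases, $-u'(y)\ge|g(1)|y^{1-n}$ for $y\ge1$, and so $u(r)>u(r)-u(2r)\ge|g(1)|\,r\,(2r)^{1-n}$ for $r\ge1$. The two bounds are incompatible for large $r$.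

\emph{Rescaling.} Let $r_*>r_1$ be the first zero of $u$. Then $u'(r_*)\le0$, and $u'(r_*)=0$ would give $u\equiv0$ on $[r_1,\infty)$ by uniqueness. So $u'(r_*)<0$. Put $U(r)=u(r_*r)$ and $\mu_0=r_*^2$. Then $U'<0$ on $(0,1]$, and
$F(U'')+\lambda(n-1)U'/r+\mu_0U=0$. At $r=1$ this gives $F(U''(1))=-\lambda(n-1)U'(1)>0$, because $n\ge2$. Choose $d\in(0,\frac12]$ with $U'<0$ on $[1,1+d]$ and $U''>0$ on $[1-d,1+d]$. Then (a) and (b) hold; near the origin $U(|x|)$ is a power series in $|x|^2$. On $[1-d,1+d]$ the equation is $\Lambda U''+\lambda(n-1)U'/r+\mu_0U=0$, a linear equation with analytic coefficients, whose solutions are analytic. This proves (c).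

\emph{The eigenvalue.} $U$ is a positive supersolution in $B_1$, so $\mu^+(B_1)\ge\mu_0$. For $1<\sigma\le1+d$ the function $\psi(x)=U(\sigma|x|)$ solves $\mathcal M^+(D^2\psi)+\sigma^2\mu_0\psi=0$ in $B_1$, and $\{\psi\ge0\}\cap B_1=\overline{B_{1/\sigma}}$. Lemma~\ref{lem:upper} gives $\mu^+(B_1)\le\sigma^2\mu_0$. Let $\sigma\downarrow1$.
\end{proof}

Every domain contains a ball, so $\mu^+(\Omega)<\infty$ by (d), scaling and monotonicity under inclusion.

\begin{remark}\label{rem:classical}
Let $\lambda=\Lambda$ and let $\nu_1(\Omega)$ be the first Dirichlet eigenvalue of $-\Delta$. The positive first eigenfunction is a competitor in \eqref{eq:def}, so $\mu^+(\Omega)\ge\lambda\nu_1(\Omega)$. On the ball, $U$ is a positive Dirichlet eigenfunction, so $\mu^+(B_1)=\mu_0=\lambda\nu_1(B_1)$. The classical inequality $\nu_1(\Omega)\ge\nu_1(B_1)$ for $|\Omega|=|B_1|$ thus gives $\mu^+(\Omega)\ge\mu^+(B_1)$. This is the ``if'' part of Theorem~\ref{thm:main}.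
\end{remark}

From now until the end of Section~\ref{sec:domain}, $\lambda<\Lambda$. We put $a=-U'(1)>0$ and fix $C_0>0$ with
\begin{equation}\label{eq:C0}
\mathcal M^-(D^2U)\ge-C_0\qquad\text{and}\qquad\mu_0|U|\le C_0\qquad\text{in }B_{1+d}.
\end{equation}

\section{The mechanism in the plane}\label{sec:plane}

Let $n=2$, $z=x_1+ix_2=re^{i\theta}$, let $k$ be a large integer and $t>0$ small. This section explains the choices made in the proof; the proof does not depend on it.

\subsection*{A perturbation that is free in volume and earns a premium}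
Consider $h=t\operatorname{Re}z^k=tr^k\cos k\theta$. Near $r=1$ we have $U\approx a(1-r)$, so the zero set of $U+h$ is approximately the curve $r=1+\frac ta\cos k\theta$. To first order in $t$ the enclosed area is unchanged, since $\cos k\theta$ has mean zero. The Hessian of $h$ has eigenvalues $\pm s$ with $s=tk(k-1)r^{k-2}$. The Laplacian does not see $h$, but $\mathcal M^+(D^2h)=(\Lambda-\lambda)s>0$: a saddle is a strict subsolution for $\mathcal M^+$. We can spend this surplus on the concave term $-ctr^k$, which costs about $c\Lambda s$ and is affordable when $c\Lambda<\Lambda-\lambda$. It moves the zero set to $r\approx1+\frac ta(\cos k\theta-c)$ and lowers the area by about $2\pi ct/a$.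

\subsection*{The obstruction}
The premium of $h$ does not simply add to the equation for $U$. Take a point with $1-d\le r\le1$ on a ray where $\cos k\theta=-1$. There $h_{rr}=-s$, so the radial direction is an eigenvector of $D^2h$. With $\xi=U''(r)>0$ and $\zeta=-U'(r)/r>0$, in the radial--tangential frame,
\[
D^2U=\begin{pmatrix}\xi&0\\0&-\zeta\end{pmatrix},\qquad D^2h=\begin{pmatrix}-s&0\\0&s\end{pmatrix},\qquad\mathcal M^+(D^2U)=\Lambda\xi-\lambda\zeta .
\]
Reading off the signs of $\xi-s$ and $s-\zeta$ gives
\[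
\mathcal M^+(D^2U+D^2h)-\mathcal M^+(D^2U)=
\begin{cases}
-(\Lambda-\lambda)\,s&\text{if }s\le\min(\xi,\zeta),\\
(\Lambda-\lambda)(s-\xi-\zeta)&\text{if }s\ge\max(\xi,\zeta).
\end{cases}
\]
Where $s$ is small, $D^2U$ decides which direction carries the weight $\Lambda$, and on these rays $h$ produces a loss of order $s$. Only where $s$ dominates $D^2U$ does $h$ decide, and then it produces a gain. So we need $s$ large near the unit circle, that is, $tk^2$ large. But $s$ decays geometrically toward the interior, so there is always a region where $s$ is below any given threshold $S_0$, and there the loss must be repaired.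

\subsection*{The corrector}
We add a convex function $v$, which contributes at least $\lambda\Delta v$. A multiple of $tr^k$ has the right Laplacian, but it has the sign opposite to $-ctr^k$ and would have to be at least about $(\Lambda-\lambda)/\lambda$ times $tr^k$; this exceeds $c$ and undoes the gain in area. The point is that the repair is needed only where $s\le S_0$, and there
\[
s\le S_0^{1/2}s^{1/2}\le S_0^{1/2}\,t^{1/2}k\,r^{k/2-1}.
\]
The right side is matched by the Laplacian of $v=\beta r^{k/2}$ when $\beta k^2$ is of order $t^{1/2}k$. This $v$ pushes the boundary out by about $\beta/a$, and $\beta/t$ is of order $(tk^2)^{-1/2}$, which is small in exactly the regime we already need.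

\subsection*{The window for $t$}
The first-order formula for the boundary evaluates $r^k$ at $r=1$. The boundary moves by order $t$, so $r^k$ changes by order $kt$ and the error is of order $kt^2$. It is negligible against $ct$ when $kt\to0$. The construction therefore works for $k^{-2}\ll t\ll k^{-1}$.

\section{The subsolution}\label{sec:sub}

In dimension $n\ge2$ we use the same perturbation, depending on $(x_1,x_2)$ only. Write $z=x_1+ix_2=\rho e^{i\theta}$. Let $k\ge8$ be a multiple of $4$, let $t>0$, and set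
\begin{equation}\label{eq:const}
c=\frac{\Lambda-\lambda}{4\Lambda}\in\Bigl(0,\frac14\Bigr),\qquad S_0=\frac{8C_0}{\Lambda-\lambda},\qquad\beta=\frac{24\Lambda S_0^{1/2}}{\lambda}\,\frac{t^{1/2}}k,
\end{equation}
\[
w=t\rho^k(\cos k\theta-c),\qquad v=\beta\rho^{k/2},\qquad\psi=U(|x|)+w+v .
\]
The hypothesis $\lambda<\Lambda$ enters here: it makes $c$ positive and $S_0$ finite. The functions $w$ and $v$ are polynomials, since $\rho^k\cos k\theta=\operatorname{Re}z^k$ and $\rho^{k/2}=(x_1^2+x_2^2)^{k/4}$. Hence $\psi\in C^2(\overline{B_{1+d}})$, and $\psi$ is analytic where $1-d\le|x|\le1+d$.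

\begin{proposition}\label{prop:sub}
If $k(k-1)\ge32\mu_0/(\Lambda-\lambda)$, then for every $t>0$
\[
E:=\mathcal M^+(D^2\psi)+\mu_0\psi\ge0\qquad\text{in }B_{1+d}.
\]
\end{proposition}

\begin{proof}
Let $s=tk(k-1)\rho^{k-2}$.

\emph{The saddle.} For $h=t\operatorname{Re}z^k$ and $H=tk(k-1)z^{k-2}$ we have $h_{11}=\operatorname{Re}H$, $h_{12}=-\operatorname{Im}H$, $h_{22}=-\operatorname{Re}H$, and all other second derivatives vanish. The $2\times2$ block has trace $0$ and determinant $-|H|^2=-s^2$. So the eigenvalues are $s$, $-s$ and $0$, and $\mathcal M^\pm(D^2h)=\pm(\Lambda-\lambda)s$.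

\emph{Powers of $\rho$.} For $j\ge2$ the Hessian of $\rho^j$ has eigenvalues $j(j-1)\rho^{j-2}$, $j\rho^{j-2}$ and $0$; they are nonnegative with sum $j^2\rho^{j-2}$. Therefore
\[
\mathcal M^-(-ctD^2\rho^k)=-c\Lambda tk^2\rho^{k-2}=-\frac{\Lambda-\lambda}4\,\frac k{k-1}\,s\ge-\frac{\Lambda-\lambda}2s,\qquad\mathcal M^-(D^2v)=\lambda\beta\frac{k^2}4\rho^{k/2-2}\ge0 .
\]
Applying \eqref{eq:split} to $w=h-ct\rho^k$,
\begin{equation}\label{eq:w}
\mathcal M^+(D^2w)\ge\frac{\Lambda-\lambda}2s,\qquad\mathcal M^-(D^2w)\ge-\frac32(\Lambda-\lambda)s\ge-2\Lambda s .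
\end{equation}

\emph{Zeroth-order terms.} We have $\mu_0v\ge0$. Since $\rho\le2$ in $B_{1+d}$, the assumption on $k$ gives
\begin{equation}\label{eq:zero}
\mu_0|w|\le2\mu_0t\rho^k\le\frac{8\mu_0}{k(k-1)}s\le\frac{\Lambda-\lambda}4s\le\Lambda s .
\end{equation}

\emph{Points with $s\ge S_0$.} We evaluate $w$ with $\mathcal M^+$ and treat $U$ as a bounded error. By \eqref{eq:split}, \eqref{eq:C0}, \eqref{eq:w} and \eqref{eq:zero},
\[
E\ge\mathcal M^+(D^2w)+\mathcal M^-(D^2U)+\mathcal M^-(D^2v)+\mu_0U+\mu_0w\ge\frac{\Lambda-\lambda}2s-2C_0-\frac{\Lambda-\lambda}4s\ge0 .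
\]

\emph{Points with $s<S_0$.} We evaluate $U$ with $\mathcal M^+$, so that its equation can be used:
\[
E\ge\bigl(\mathcal M^+(D^2U)+\mu_0U\bigr)+\mathcal M^-(D^2w)+\mu_0w+\mathcal M^-(D^2v)\ge-3\Lambda s+\lambda\beta\frac{k^2}4\rho^{k/2-2}.
\]
Here $s\le S_0^{1/2}s^{1/2}\le S_0^{1/2}t^{1/2}k\rho^{k/2-1}\le2S_0^{1/2}t^{1/2}k\rho^{k/2-2}$, so $3\Lambda s\le6\Lambda S_0^{1/2}t^{1/2}k\rho^{k/2-2}$. By \eqref{eq:const}, $\lambda\beta k^2/4=6\Lambda S_0^{1/2}t^{1/2}k$. Hence $E\ge0$.
\end{proof}

\section{The domain and its volume}\label{sec:domain}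

Fix $\alpha\in(0,1)$, put $\varepsilon=(1-\alpha)/4\in(0,\frac14)$ and take $t=k^{-2+2\varepsilon}$. By \eqref{eq:const}, $\beta/t$ is a constant times $k^{-\varepsilon}$. Thus, as $k\to\infty$,
\begin{equation}\label{eq:window}
\beta/t\to0,\qquad kt\le k^{-1/2}\to0,\qquad tk^2\ge1 .
\end{equation}
From now on $k$ is large, in particular $\beta\le t$, $1/k\le d$ and Proposition~\ref{prop:sub} applies; $C$ denotes constants independent of $k$ and of the parameter $\tau$ below. Write $x=r\omega$ with $\omega\in S^{n-1}$, and $p=|(\omega_1,\omega_2)|\in[0,1]$, so that $\rho=rp$. The perturbation $W=w+v$ is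
\begin{equation}\label{eq:W}
W(r\omega)=t\,r^kp^k(\cos k\theta-c)+\beta\,r^{k/2}p^{k/2}.
\end{equation}
For $r\le1+\frac1k$ all powers $r^j$ with $0\le j\le k$ are at most $e$, so
\begin{equation}\label{eq:Wbounds}
|W|\le3et\,p^{k/2},\qquad|\partial_rW|\le3etk\qquad\text{for }r\le1+\tfrac1k .
\end{equation}

\subsection*{The domains $\Omega_\tau$}
Lemma~\ref{lem:upper} needs a domain slightly larger than $\{\psi>0\}$, so we use the superlevel sets $\{\psi>-\tau\}$ for $0\le\tau\le t$. By \eqref{eq:window}, \eqref{eq:Wbounds} and Proposition~\ref{prop:U}(b), for large $k$: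
\begin{itemize}
\item for $r\le\frac12$, $\psi\ge U(\frac12)-3et>0$;
\item for $\frac12\le r\le1+\frac1k$, $\partial_r\psi\le-q+3etk\le-\frac q2$;
\item at $r=1-\frac1k$, $\psi\ge\frac qk-3et>0$, and at $r=1+\frac1k$, $\psi\le-\frac qk+3et<-t$.
\end{itemize}
So for each $\omega$ and $\tau\in[0,t]$ there is a unique $R_\tau(\omega)\in(1-\frac1k,1+\frac1k)$ with $\psi(R_\tau(\omega)\omega)=-\tau$, and
\[
\Omega_\tau:=\{r\omega:0\le r<R_\tau(\omega)\}=\{x\in B_{1+1/k}:\psi(x)>-\tau\}.
\]
Since $\psi$ is analytic with $\partial_r\psi\ne0$ near these points, the analytic implicit function theorem shows that $R_\tau$ is real-analytic. Thus $\Omega_\tau\subset B_{1+d}$ is a domain with analytic boundary, star-shaped about $0$. The bound on $\partial_r\psi$ gives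
\begin{equation}\label{eq:Rtau}
0<R_\tau-R_0\le2\tau/q\qquad(0<\tau\le t).
\end{equation}
For such $\tau$, the set $\{x\in\Omega_\tau:\psi\ge0\}=\{r\omega:r\le R_0(\omega)\}$ is a compact subset of $\Omega_\tau$, and $\psi(0)=1$. Proposition~\ref{prop:sub} and Lemma~\ref{lem:upper} give
\begin{equation}\label{eq:mu}
\mu^+(\Omega_\tau)\le\mu_0=\mu^+(B_1)\qquad(0<\tau\le t).
\end{equation}

\subsection*{The volume}
For $n\ge3$ the factor $p^k$ concentrates the gain near the circle $p=1$, while the cost of the corrector carries the more spread-out weight $p^{k/2}$. We must check that the two weights have comparable integrals.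

\begin{lemma}\label{lem:I}
Let $I_j=\int_{S^{n-1}}p^j\,d\omega$. Then $I_j=2\pi^{n/2}\,\Gamma(\frac j2+1)/\Gamma(\frac{j+n}2)$, and $I_{k/2}/I_k\to2^{n/2-1}$ as $k\to\infty$.
\end{lemma}

\begin{proof}
We compute $\int_{\mathbb R^n}\rho^je^{-|x|^2}dx$ twice. Separating $(x_1,x_2)$ from the other variables gives $\pi^{(n-2)/2}\cdot2\pi\int_0^\infty\rho^{j+1}e^{-\rho^2}d\rho=\pi^{n/2}\Gamma(\frac j2+1)$. Polar coordinates in $\mathbb R^n$ give $I_j\int_0^\infty r^{j+n-1}e^{-r^2}dr=\frac12I_j\Gamma(\frac{j+n}2)$. By Stirling's formula $\Gamma(y+1)/\Gamma(y+\frac n2)\sim y^{1-n/2}$ as $y\to\infty$; take $y=k/4$ and $y=k/2$.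
\end{proof}

\begin{proposition}\label{prop:vol}
For all large $k$, $|\Omega_0|<|B_1|$.
\end{proposition}

\begin{proof}
Let $\eta=R_0-1$, so $|\eta|<\frac1k$ and $U(1+\eta)+W(R_0\omega)=0$. Since $U(1)=0$ and $U'\le-q$, we have $q|\eta|\le|U(1+\eta)|=|W(R_0\omega)|$, and \eqref{eq:Wbounds} gives
\begin{equation}\label{eq:eta}
|\eta|\le Ct\,p^{k/2},\qquad\eta^2\le Ct^2p^k .
\end{equation}
By Taylor's formula $|U(1+\eta)+a\eta|\le C\eta^2$, so $a\eta\le W(R_0\omega)+C\eta^2$. By the mean value theorem $|R_0^k-1|\le ek|\eta|\le Ckt$. Inserting this in \eqref{eq:W},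
\[
\eta\le\frac ta\,p^k(\cos k\theta-c)+Ckt^2p^k+C\beta p^{k/2}.
\]
In polar coordinates, using $\frac1n(1+\eta)^n\le\frac1n+\eta+C\eta^2$ for $|\eta|\le1$,
\[
|\Omega_0|=\frac1n\int_{S^{n-1}}(1+\eta)^n\,d\omega\le|B_1|+\int_{S^{n-1}}(\eta+C\eta^2)\,d\omega .
\]
The rotation of the $(x_1,x_2)$-plane by $\pi/k$ preserves $d\omega$ and $p$ and changes the sign of $\cos k\theta$, so $\int_{S^{n-1}}p^k\cos k\theta\,d\omega=0$. With \eqref{eq:eta} and $I_{k/2}\le CI_k$ from Lemma~\ref{lem:I},
\[
|\Omega_0|-|B_1|\le-\frac{ct}aI_k+Ckt^2I_k+C\beta I_{k/2}\le tI_k\Bigl(-\frac ca+C\bigl(kt+\beta/t\bigr)\Bigr),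
\]
which is negative for large $k$ by \eqref{eq:window}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $B=B_1$ and let $k$ be large. By \eqref{eq:Rtau} and Proposition~\ref{prop:vol} we can fix $\tau\in(0,t]$ with $|\Omega_\tau|<|B_1|$. Let $\sigma=(|B_1|/|\Omega_\tau|)^{1/n}>1$ and $\Omega=\sigma\Omega_\tau$. Then $|\Omega|=|B_1|$, $\Omega$ is star-shaped about $0$ with analytic boundary, and by \eqref{eq:scale} and \eqref{eq:mu}
\[
\mu^+(\Omega)=\sigma^{-2}\mu^+(\Omega_\tau)\le\sigma^{-2}\mu_0<\mu_0=\mu^+(B_1).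
\]
With Remark~\ref{rem:classical} this gives the equivalence in the theorem. It remains to show that $\|\sigma R_\tau-1\|_{C^{1,\alpha}}\to0$ as $k\to\infty$.

Since $B_{1-1/k}\subset\Omega_\tau$, we have $1<\sigma\le(1-\frac1k)^{-1}$, so it suffices to treat $R_\tau-1$. By \eqref{eq:Rtau} and \eqref{eq:eta}, $|R_\tau-1|\le Ct$. The gradients of $\operatorname{Re}z^k$ and $\rho^j$ have lengths $k\rho^{k-1}$ and $j\rho^{j-1}$, and their Hessians were computed in the proof of Proposition~\ref{prop:sub}. Hence $|DW|\le Ctk$ and $|D^2W|\le Ctk^2$ in $B_{1+1/k}$. Let $R(y)=R_\tau(y/|y|)$ on the shell $\frac12\le|y|\le2$, and $G(r,y)=U(r)+W(ry/|y|)$, so that $G(R(y),y)=-\tau$. With subscripts $i,j$ for derivatives in $y$, the chain rule and $tk^2\ge1$ give, for $|r-1|\le\frac1k$,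
\[
G_r\le-\tfrac q2,\qquad|G_i|\le Ctk,\qquad|G_{ri}|+|G_{ij}|\le Ctk^2,\qquad|G_{rr}|\le C(1+tk^2)\le Ctk^2 .
\]
Differentiating $G(R(y),y)=-\tau$ once gives $G_rR_i+G_i=0$, so $|\nabla R|\le Ctk\le C$. Differentiating again gives
\[
G_rR_{ij}+G_{rr}R_iR_j+G_{ri}R_j+G_{rj}R_i+G_{ij}=0,
\]
so $|D^2R|\le Ctk^2$. Two points $y,y'$ of the shell are joined in it by a path of length at most $C|y-y'|$. Using $\min(A_1,A_2)\le A_1^{1-\alpha}A_2^\alpha$,
\[
|\nabla R(y)-\nabla R(y')|\le C\min\bigl(tk,\ tk^2|y-y'|\bigr)\le Ctk^{1+\alpha}|y-y'|^\alpha .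
\]
Therefore $\|R_\tau-1\|_{C^{1,\alpha}}\le Ctk^{1+\alpha}=Ck^{-(1-\alpha)/2}\to0$.
\end{proof}

\begin{remark}
The argument stops short of $\alpha=1$. Proposition~\ref{prop:vol} needs $\beta/t$ small, which by \eqref{eq:const} means $tk^2$ large, and $tk^2$ is our bound for the second derivatives of $R_\tau$.
\end{remark}

\section{Large ellipticity ratio}\label{sec:large}

We normalize $\lambda=1$ and write $\mu^+_\Lambda$ for the eigenvalue of $\mathcal M^+_{1,\Lambda}$, $\Lambda>1$. For a unit vector $e$, the matrices $I$ and $I+(\Lambda-1)e\otimes e$ are admissible. By \eqref{eq:max} applied to test functions, a positive viscosity supersolution $\phi$ of $\mathcal M^+_{1,\Lambda}(D^2\phi)+m\phi\le0$ with $m>0$ satisfies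
\begin{equation}\label{eq:linear}
\Delta\phi+m\phi\le0,\qquad\Delta\phi+(\Lambda-1)\partial_{ee}\phi\le0
\end{equation}
in the viscosity sense. Dividing the second inequality by $\Lambda-1$, we expect $\partial_{ee}\phi\le0$ for all $e$ in the limit $\Lambda\to\infty$: supersolutions become concave.

On the ball, concavity is no burden. The function $\phi=1-|x|^2$ has $\mathcal M^+_{1,\Lambda}(D^2\phi)=-2n\le-2n\phi$, so
\begin{equation}\label{eq:ball}
\mu^+_\Lambda(B_1)\ge2n\qquad\text{for all }\Lambda\ge1 .
\end{equation}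
On other domains concavity is rigid, because it acts along segments, however thin their neighborhoods are. In one variable, a nonnegative concave function $f$ on $[-\ell,\ell]$ with $\ell>\frac12$ satisfies
\begin{equation}\label{eq:1d}
f(\pm\tfrac12)\ge\bigl(1-\tfrac1{2\ell}\bigr)f(0)+\tfrac1{2\ell}f(\pm\ell)\ge\bigl(1-\tfrac1{2\ell}\bigr)f(0).
\end{equation}
On a long segment $f$ hardly decreases near the center. If we attach long arms of negligible volume to the ball along all coordinate axes, a concave supersolution is nearly constant near $0$, and this is compatible with $\Delta\phi\le-m\phi$ only for small $m$.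

\subsection*{The ball with arms}
Fix $L>1$. For $0<b<1$ let
\[
Z_i=\{x:|x_i|<L,\ |x-x_ie_i|<b\},\qquad\Omega_L=B_1\cup Z_1\cup\dots\cup Z_n,
\]
where $e_1,\dots,e_n$ is the standard basis. The volume of $Z_i$ is $2L$ times that of an $(n-1)$-dimensional ball of radius $b$. We fix $b$ so small that $|\Omega_L|\le2|B_1|$.

\begin{lemma}\label{lem:lip}
$\Omega_L$ is a bounded Lipschitz domain.
\end{lemma}

\begin{proof}
We have $\Omega_L=\{g<1\}$ with $g=\min(|x|,g_1,\dots,g_n)$ and $g_i=\max(|x_i|/L,\,|x-x_ie_i|/b)$. The function $g$ is positively homogeneous of degree one, Lipschitz with some constant $K$, and $g_0:=\min_{S^{n-1}}g>0$. So $\Omega_L$ is open, bounded and star-shaped, and $\partial\Omega_L\subset\{g=1\}$. Let $g(x_0)=1$ and $\omega_0=x_0/|x_0|$. For $x$ in a small neighborhood $N$ of $x_0$ we have $K|\omega_0-x/|x||\le g_0/2$, and then for $y>0$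
\[
g(x+y\omega_0)\ge g\bigl(x+y\tfrac x{|x|}\bigr)-Ky\bigl|\omega_0-\tfrac x{|x|}\bigr|=g(x)+y\,g\bigl(\tfrac x{|x|}\bigr)-Ky\bigl|\omega_0-\tfrac x{|x|}\bigr|\ge g(x)+\tfrac{g_0}2y .
\]
Thus $g$ increases at rate at least $g_0/2$ in the direction $\omega_0$. In a small cylinder around $x_0$ with axis $\omega_0$, each line parallel to $\omega_0$ meets $\{g=1\}$ exactly once, the meeting point is the graph of a function on $\omega_0^\perp$ with Lipschitz constant $2K/g_0$, and $\Omega_L$ is the part below the graph.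
\end{proof}

Since $\mathcal M^+_{1,\Lambda}$ is nondecreasing in $\Lambda$, the eigenvalue $\mu^+_\Lambda(\Omega_L)$ is nonincreasing in $\Lambda$ and has a limit.

\begin{proposition}\label{prop:arms}
$\displaystyle\lim_{\Lambda\to\infty}\mu^+_\Lambda(\Omega_L)\le\frac{8n^2}{2L-1}$.
\end{proposition}

The supersolutions are only continuous, so we first smooth them. Let $J_\delta\ge0$ be a smooth function supported in $B_\delta$ with integral $1$, and let $\Omega^\delta=\{x:\operatorname{dist}(x,\mathbb R^n\setminus\Omega_L)>\delta\}$. For linear equations, viscosity and distributional supersolutions coincide \cite{Ishii}. We use the following case: if $A$ is a constant positive definite matrix, $m\in\mathbb R$, and $\phi\in C(\Omega_L)$ satisfies $\operatorname{tr}(AD^2\phi)+m\phi\le0$ in the viscosity sense, then $\int\phi\,(\operatorname{tr}(AD^2\chi)+m\chi)\le0$ for all $0\le\chi\in C_c^\infty(\Omega_L)$. Taking $\chi(y)=J_\delta(x-y)$ with $x\in\Omega^\delta$ shows that the smooth function $\phi*J_\delta$ satisfies the same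 inequality pointwise in $\Omega^\delta$.

\begin{proof}[Proof of Proposition~\ref{prop:arms}]
Let $0<m<\lim_\Lambda\mu^+_\Lambda(\Omega_L)$ (if the limit is $0$ there is nothing to prove) and $1<\ell<L$. We show that $m\le8n^2/(2\ell-1)$; the proposition follows by letting $m$ increase to the limit and $\ell\uparrow L$. For each $\Lambda>1$ we have $\mu^+_\Lambda(\Omega_L)>m$, so there is a positive $\phi_\Lambda\in C(\Omega_L)$ satisfying \eqref{eq:linear}. Normalize $\int_{B_{1/2}}\phi_\Lambda=1$.

\emph{Step 1: $\sup_\Lambda\int_Q\phi_\Lambda<\infty$ for every compact $Q\subset\Omega_L$.} The normalization controls $\phi_\Lambda$ only near $0$, and superharmonicity propagates this control into the arms. The mollifications $\phi_\Lambda*J_\delta$ are smooth with nonpositive Laplacian, so their value at a point is at least their average over any closed ball in $\Omega^\delta$ centered there. Letting $\delta\to0$, the same holds for $\phi_\Lambda$ and closed balls in $\Omega_L$. If $B_{4\varrho}(x)\subset\Omega_L$ and $y\in B_\varrho(x)$,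 then $B_{2\varrho}(x)\subset B_{3\varrho}(y)$ and $\overline{B_{3\varrho}(y)}\subset B_{4\varrho}(x)$, so
\begin{equation}\label{eq:harnack}
\inf_{B_\varrho(x)}\phi_\Lambda\ge\frac1{|B_{3\varrho}|}\int_{B_{2\varrho}(x)}\phi_\Lambda .
\end{equation}
Let $N$ be the set of points of $\Omega_L$ with a neighborhood on which $\int\phi_\Lambda$ is bounded uniformly in $\Lambda$. It is open and contains $0$. Let $x\in\Omega_L$ be a limit of points of $N$, and $B_{4\varrho}(x)\subset\Omega_L$. Then $B_\varrho(x)$ contains a ball $D$ with $\sup_\Lambda\int_D\phi_\Lambda<\infty$. The left side of \eqref{eq:harnack} is at most $|D|^{-1}\int_D\phi_\Lambda$, so $x\in N$. Since $\Omega_L$ is connected, $N=\Omega_L$, and a finite cover of $Q$ gives the claim.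

\emph{Step 2: a concave limit.} Fix $\delta<\min(b,L-\ell,\frac14)$. Then $\Omega^\delta$ contains $\overline{B_{3/4}}$ and the segments $\{re_i:|r|\le\ell\}$. Let $\Phi_\Lambda=\phi_\Lambda*J_\delta\ge0$. It satisfies \eqref{eq:linear} pointwise in $\Omega^\delta$, and
\[
\int_{B_{3/4}}\Phi_\Lambda\ge\int_{B_{1/2}}\phi_\Lambda(y)\int_{B_{3/4}}J_\delta(x-y)\,dx\,dy=1 .
\]
Moreover $|D^j\Phi_\Lambda(x)|\le\sup|D^jJ_\delta|\int_{B_\delta(x)}\phi_\Lambda$, so by Step~1 the derivatives of order at most $3$ are bounded on compact subsets of $\Omega^\delta$, uniformly in $\Lambda$. By the Arzel\`a--Ascoli theorem and a diagonal argument, $\Phi_\Lambda\to\Phi$ in $C^2_{\mathrm{loc}}(\Omega^\delta)$ along a sequence $\Lambda\to\infty$. In $\partial_{ee}\Phi_\Lambda\le-\Delta\Phi_\Lambda/(\Lambda-1)$ the right side tends to $0$. Hence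
\[
\Phi\ge0,\qquad D^2\Phi\le0,\qquad\Delta\Phi\le-m\Phi\quad\text{in }\Omega^\delta,\qquad\int_{B_{3/4}}\Phi\ge1,
\]
and $\Phi$ is concave along every segment in $\Omega^\delta$. Also $\Phi(0)>0$: otherwise $\Phi(x)+\Phi(-x)\le2\Phi(0)=0$ for $x\in B_{3/4}$, so $\Phi=0$ there.

\emph{Step 3: $\Phi$ is nearly constant near $0$.} Let $\gamma=1-\frac1{2\ell}$. By \eqref{eq:1d} on the segments, $\Phi(\pm\frac12e_i)\ge\gamma\Phi(0)$ for all $i$. By concavity in $B_{3/4}$, $\Phi\ge\gamma\Phi(0)$ on the convex hull $\{\sum_i|x_i|\le\frac12\}$ of these $2n$ points. Since $\sum_i|x_i|\le\sqrt n\,|x|$, the hull contains $\overline{B_\varrho}$ with $\varrho=\frac1{2\sqrt n}$.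

\emph{Step 4: the bound on $m$.} Let $\Psi=\Phi+m\gamma\Phi(0)|x|^2/(2n)$. In $B_\varrho$ we have $\Delta\Psi\le-m\Phi+m\gamma\Phi(0)\le0$, so $\Psi$ attains its minimum over $\overline{B_\varrho}$ on the boundary:
\[
\Phi(0)=\Psi(0)\ge\min_{\partial B_\varrho}\Psi\ge\gamma\Phi(0)\Bigl(1+\frac{m\varrho^2}{2n}\Bigr).
\]
Dividing by $\gamma\Phi(0)>0$ gives $m\le\dfrac{2n}{\varrho^2}\cdot\dfrac{1-\gamma}\gamma=\dfrac{8n^2}{2\ell-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:kappa}]
For every $L>1$, Lemma~\ref{lem:lip}, $|\Omega_L|\le2|B_1|$, \eqref{eq:ball} and Proposition~\ref{prop:arms} give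
\[
0\le\limsup_{\Lambda\to\infty}\kappa_n(\Lambda)\le\frac{2^{2/n}}{2n}\lim_{\Lambda\to\infty}\mu^+_\Lambda(\Omega_L)\le\frac{4n\,2^{2/n}}{2L-1}.
\]
Let $L\to\infty$.
\end{proof}

\begin{remark}
The order of the limits matters: the width $b$ is fixed before $\Lambda\to\infty$, and the constants in Steps~1 and~2 depend on it. Arms along a single axis are not enough. The set $B_1\cup Z_1$ lies in the slab $|x_2|<1$, where $\phi=\cos(\pi x_2/2)$ is positive and satisfies $\mathcal M^+_{1,\Lambda}(D^2\phi)=-\frac{\pi^2}4\phi$. So $\mu^+_\Lambda(B_1\cup Z_1)\ge\pi^2/4$ for all $L$ and $\Lambda$. Step~3 uses that the convex hull of the arm directions is a neighborhood of $0$.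
\end{remark}

\begin{thebibliography}{9}

\bibitem{BL}
Isabeau Birindelli and Fabiana Leoni, \emph{Symmetry minimizes the principal eigenvalue: an example for the Pucci's sup operator}, arXiv:1306.3396 (2013).

\bibitem{Ishii}
H. Ishii, Funkcial. Ekvac. \textbf{38} (1995), 101--120.

\end{thebibliography}
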